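# Configuration sets determine finitely generated nilpotent groups

## 1. Finite tables and infinite groups

Take a finitely generated group, cut it into finitely many pieces, and record only this: which pieces can be occupied at the same time by a point $x$ and its translates $g_1x,\dots,g_nx$ under some generators. The record is a finite table. Suppose two nilpotent groups produce exactly the same collection of tables. Must they be isomorphic?

The answer that one would first guess is **no**. Each table is a finite set of finite tuples, it looks one generator step around a point, and it remembers nothing about which point produced which tuple. An infinite group seems too much to recover from that. Let us make the question precise and test this guess.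

**Definition (configurations).** Let $G$ be a finitely generated group, $\mathfrak g=(g_1,\dots,g_n)$ a finite generating sequence of $G$ and $\mathcal E=\{E_1,\dots,E_m\}$ a finite partition of $G$. A *configuration* corresponding to $(\mathfrak g,\mathcal E)$ is a tuple $(c_0,\dots,c_n)$ with entries in $\{1,\dots,m\}$ for which there is $x\in G$ with $x\in E_{c_0}$ and $g_ix\in E_{c_i}$ for $1\le i\le n$. The set of all of them is $Con(\mathfrak g,\mathcal E)$, and
$$Con(G)=\{Con(\mathfrak g,\mathcal E)\mid \mathfrak g\text{ a finite generating sequence},\ \mathcal E\text{ a finite partition of }G\}.$$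
Two finitely generated groups are *configuration equivalent*, $G_1\approx G_2$, if $Con(G_1)=Con(G_2)$.

The question, from A. Abdollahi, A. Rejali and A. Yousofzadeh, "Configuration of nilpotent groups and isomorphism", arXiv:0811.2291 (2008), is whether $G_1\approx G_2$ implies $G_1\cong G_2$ for all finitely generated nilpotent groups. Three facts were quoted with it: the implication holds if $G_1$ is abelian; $\approx$ preserves being nilpotent of class $c$; and equivalent groups have the same finite quotients up to isomorphism. We shall use none of them.

**Conventions.** We treat a partition as a colouring $f:G\to A$ with $A$ finite; colours that do not occur are discarded and the others are enumerated. Every colour that occurs does so as some $c_0$, so $Con(\mathfrak g,\mathcal E)$ determines which colours are used. Let $F_n$ be the free group on $x_1,\dots,x_n$, and $|u|$ the length of the reduced word $u$. A generating sequence $(g_1,\dots,g_n)$ of $G$ is the same thing as an epimorphism $\varphi:F_n\to G$, $x_i\mapsto g_i$. So $Con(G)\subseteq Con(H)$ says: for every epimorphism $\varphi:F_n\to G$ and every finite colouring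 of $G$ there are an epimorphism $\psi:F_n\to H$ (same $n$) and a colouring of $H$, in the same colours, with the same configurations.

**Example.** Let $G=\mathbb Z$, $\mathfrak g=(1)$, and colour by parity. Then $Con=\{(0,1),(1,0)\}$. The group $\mathbb Z/2$, with generator $1$ and its two singletons, gives the same set. One table says little, and the guess looks healthy.

## 2. Three tests: finite groups, $\mathbb Z$, and $\mathbb Z^2$ against $\mathbb Z$

**Finite groups.** Let $G$ be finite, $\varphi:F_n\to G$ an epimorphism with $\varphi(x_i)=g_i$, and give each element of $G$ its own colour. The configurations are the tuples $(x,g_1x,\dots,g_nx)$. If $Con(G)\subseteq Con(H)$, there are $\psi:F_n\to H$ and $f':H\to G$ with the same configurations, so $f'(\psi(x_i)y)=g_if'(y)$ for all $y\in H$. Replacing $y$ by $\psi(x_i)^{-1}y$ gives the same for inverses, hence $f'(\psi(w)y)=\varphi(w)f'(y)$ for all $w\in F_n$. If $\psi(w)=1$, then $\varphi(w)f'(y)=f'(y)$, so $\varphi(w)=1$. Thus $\ker\psi\subseteq\ker\varphi$, and $H$ maps onto $G$. If moreover $Con(H)\subseteq Con(G)$, then $|H|\le|G|$; otherwise $H$ has a partition into $|G|+1$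 nonempty classes, and its configuration set cannot come from $G$. So $G\approx H$ forces $G\cong H$, and the guess is wrong for finite $G$.

**The group $\mathbb Z$.** Take the generating sequence $(1)$ and colour $\mathbb Z$ by sign: $-$ for negative, $\star$ for $0$, $+$ for positive. The configurations are
$$(-,-),\quad(-,\star),\quad(\star,+),\quad(+,+).$$
Suppose a group $H$ with a generating sequence $(h)$ has a colouring $f'$ with this set. Some $y$ has $f'(y)=\star$. Then $f'(hy)=+$, and since $+$ is followed only by $+$, $f'(h^ky)=+$ for all $k\ge1$. So $h^ky\ne y$ for all $k\ge 1$, and $H=\langle h\rangle$ is infinite cyclic. Here four local tuples produced *infinitely many* inequalities $h^k\neq1$.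

**What inclusion can give.** We should not try to deduce an isomorphism from one inclusion, because of the following lemma.

**Lemma 1 (pulling back).** Let $\theta:H\to G$ be an epimorphism and $\mathfrak h=(h_1,\dots,h_n)$ a generating sequence of $H$ with $\theta(h_i)=g_i$. Then $Con(\mathfrak g,\mathcal E)=Con(\mathfrak h,\theta^{-1}\mathcal E)$ for every finite partition $\mathcal E$ of $G$.

*Proof.* We have $y\in\theta^{-1}(E_{c_0})$ iff $\theta(y)\in E_{c_0}$, and $h_iy\in\theta^{-1}(E_{c_i})$ iff $g_i\theta(y)\in E_{c_i}$. So $y$ realizes exactly the configuration that $\theta(y)$ realizes, and $\theta$ is onto. $\square$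

In particular isomorphic groups are configuration equivalent. And a colouring of $G$ pulled back to a larger $H$ looks the same, so no colouring of $G$ can force a relation of $G$ to hold in $H$. The right target for one inclusion $Con(G)\subseteq Con(H)$ is an epimorphism $H\to G$ matching generators, that is, $\psi:F_n\to H$ with
$$\ker\psi\subseteq\ker\varphi.$$
Two such epimorphisms, one each way, will then have to give an isomorphism.

**Checking words in finite batches, and where this stops.** The inclusion $\ker\psi\subseteq\ker\varphi$ says that $\psi(w)\ne1$ for every $w\notin\ker\varphi$. A sensible plan is to force these inequalities in finite batches; configurations can indeed do that (Lemma 8 below). The trouble is that the colouring comes first and $\psi$ is handed to us afterwards, so $\psi$ depends on the batch. This is a real obstruction, as $G=\mathbb Z^2$ and $H=\mathbb Z$ show. Let $\varphi:F_2\to\mathbb Z^2$ be the natural map and $\psi_k:F_2\to\mathbb Z$, $x_1\mapsto1$, $x_2\mapsto k$. If $\varphi(w)=(a,b)\neq(0,0)$, then $\psi_k(w)=a+kb\ne0$ as soon as $k>|a|$: if $b\ne0$ then $|kb|\geq k>|a|$, and if $b=0$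 then $a\ne0$. So for every finite set of words, some $\psi_k$ kills exactly those words of the set that $\varphi$ kills. Every finite piece of the multiplication of $\mathbb Z^2$ is reproduced inside $\mathbb Z$, and yet $\mathbb Z$ does not map onto $\mathbb Z^2$.

To get past this we imitate the sign colouring of $\mathbb Z$: one finite colouring whose local rules force infinitely many inequalities for one and the same $\psi$. It turns out that this can be done, and the first guess is wrong. Recall that a group is *polycyclic-by-finite* if it has a polycyclic normal subgroup of finite index, and *virtually nilpotent* if it has a nilpotent subgroup of finite index. A group is *centre-by-metabelian* if it has a central subgroup with metabelian quotient. Here is everything that we prove.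

**Theorem A.** If $G,H$ are finitely generated nilpotent groups and $G\approx H$, then $G\cong H$.

**Theorem B.**

1. Let $G,H$ be polycyclic-by-finite. Then $Con(G)\subseteq Con(H)$ if and only if for every finite generating sequence $(g_1,\dots,g_n)$ of $G$ there are a generating sequence $(h_1,\dots,h_n)$ of $H$ and an epimorphism $\theta:H\to G$ with $\theta(h_i)=g_i$ for all $i$. Consequently $G\approx H\iff G\cong H$ for polycyclic-by-finite groups.
2. Let $G$ be finitely generated and virtually nilpotent, and let $H$ be an arbitrary finitely generated group. If $G\approx H$, then $G\cong H$.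
3. This does not extend to all finitely generated soluble groups: there are non-isomorphic finitely generated centre-by-metabelian groups that are configuration equivalent.

(The existence of non-isomorphic soluble configuration equivalent groups is due to Rejali and Soleimani-Malekan; the proof in Section 9 is self-contained.)

We use these textbook facts: finitely generated nilpotent groups are polycyclic; all subgroups of polycyclic-by-finite groups are finitely generated; polycyclic-by-finite groups are finitely presented. We write $\gamma_1(G)=G$ and $\gamma_{i+1}(G)=[\gamma_i(G),G]$, so that $G$ is nilpotent of class $\le c$ iff $\gamma_{c+1}(G)=1$.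

## 3. From one generator step to arbitrary finite patterns

A configuration sees only $x$ and $g_ix$. We shall need rules about $\varphi(u)x$ for arbitrary words $u$ in a fixed finite set. The remedy is to let the colour of a point carry the colours of its whole neighbourhood.

**Definition (patterns).** Let $\varphi:F_n\to G$ be an epimorphism, $f:G\to A$ a finite colouring and $U\subset F_n$ finite. The *$U$-pattern* of $f$ at $x\in G$ is the map $U\to A$, $u\mapsto f(\varphi(u)x)$.

For example, for the sign colouring of $\mathbb Z$ with $\varphi(x_1)=1$ and $U=\{1,x_1^2\}$, the pairs $(p(1),p(x_1^2))$ that occur are $(-,-),(-,\star),(-,+),(\star,+),(+,+)$.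

**Lemma 2 (transfer).** Suppose $Con(G)\subseteq Con(H)$. Let $\varphi:F_n\to G$ be an epimorphism, $f:G\to A$ a finite colouring, and $U\subset F_n$ finite. Then there are an epimorphism $\psi:F_n\to H$ and a colouring $f':H\to A$ such that the set of $U$-patterns of $f'$ (with respect to $\psi$) equals the set of $U$-patterns of $f$ (with respect to $\varphi$).

*Proof.* Let $B_R=\{u\in F_n:|u|\le R\}$. The $U$-patterns are the restrictions of the $B_R$-patterns if $U\subseteq B_R$, so we may take $U=B_R$ with $R\ge1$.

**Step 1.** *We build a richer colouring and note the consistency that its configurations display.* Define $\hat f:G\to A^{B_R}$ by $\hat f(x)(u)=f(\varphi(u)x)$; this is a finite colouring. Put $g_i=\varphi(x_i)$. If $v$ and $vx_i$ lie in $B_R$, then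
$$\hat f(g_ix)(v)=f(\varphi(v)\varphi(x_i)x)=f(\varphi(vx_i)x)=\hat f(x)(vx_i).$$
So every configuration $(c_0,\dots,c_n)$ of $\hat f$ satisfies
$$c_i(v)=c_0(vx_i)\quad\text{whenever }v,vx_i\in B_R. \qquad (1)$$

**Step 2.** *We carry $\hat f$ to $H$.* By hypothesis there are a generating sequence $(h_i)$ of $H$, that is, an epimorphism $\psi$, and a colouring $\hat f'$ of $H$ with the same configuration set. Every colour used occurs as a $c_0$, so $\hat f'$ has the same set of values as $\hat f$. By (1), for all $y\in H$,
$$\hat f'(h_iy)(v)=\hat f'(y)(vx_i)\quad(v,vx_i\in B_R).$$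
Replace $y$ by $h_i^{-1}y$ and put $w=vx_i$:
$$\hat f'(h_i^{-1}y)(w)=\hat f'(y)(wx_i^{-1})\quad(w,wx_i^{-1}\in B_R).$$
So for every letter $s\in\{x_1^{\pm1},\dots,x_n^{\pm1}\}$ and every $y\in H$,
$$\hat f'(\psi(s)y)(v)=\hat f'(y)(vs)\quad\text{whenever }v,vs\in B_R. \qquad (2)$$

**Step 3.** *We show that $\hat f'(y)$ really is a pattern of an honest colouring.* Put $f'(y)=\hat f'(y)(1)$. We claim that $\hat f'(y)(u)=f'(\psi(u)y)$ for all $y\in H$ and $u\in B_R$, by induction on $|u|$. For $u=1$ this is the definition. For $u=vs$ reduced, with $s$ a letter, (2) and then the induction hypothesis for $v$ at the point $\psi(s)y$ give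
$$\hat f'(y)(u)=\hat f'(\psi(s)y)(v)=f'(\psi(v)\psi(s)y)=f'(\psi(u)y).$$
So the $B_R$-pattern of $f'$ at $y$ is $\hat f'(y)$, and that of $f$ at $x$ is $\hat f(x)$. The two sets of values agree. $\square$

Hence each statement "all $U$-patterns satisfy …" and each statement "some $U$-pattern is …" passes from $f$ to $f'$.

## 4. A colouring that spreads out from one point

Let $G$ be polycyclic-by-finite. Fix a series $G=K_0\ge K_1\ge\dots\ge K_r=1$ with $K_{i+1}\trianglelefteq K_i$ and each $K_i/K_{i+1}$ finite or infinite cyclic. We generalize the sign colouring: look at the first factor in which $x$ is visible, and record its sign there (or, in a finite factor, its coset).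

* If $K_i/K_{i+1}$ is infinite cyclic, let $\lambda_i:K_i\to\mathbb Z$ be an epimorphism with kernel $K_{i+1}$, choose $t_i$ with $\lambda_i(t_i)=1$, and put $T_i=\{t_i,t_i^{-1}\}$.
* If $K_i/K_{i+1}$ is finite, let $T_i\subset K_i$ consist of one representative of each nontrivial coset of $K_{i+1}$ in $K_i$.

Put $T=\bigcup_iT_i$, a finite set. Define $f(1)=\star$, and for $x\in K_i\setminus K_{i+1}$ put
$$f(x)=(i,\operatorname{sgn}\lambda_i(x))\ \text{(infinite factor)},\qquad f(x)=(i,xK_{i+1})\ \text{(finite factor)}.$$
This is a finite colouring, and $f(x)=\star$ only for $x=1$.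

**Example (infinite dihedral group).** Let $G=\langle a\rangle\rtimes\langle b\rangle$ with $b^2=1$, $bab^{-1}=a^{-1}$, and $K_1=\langle a\rangle$, $K_2=1$. There are four colours: $\star$ at $1$, one colour for all elements outside $\langle a\rangle$, and two colours for $a^k$ with $k>0$ and with $k<0$. Here $T=\{b,a,a^{-1}\}$.

**Example (Heisenberg group).** Write the integer unitriangular $3\times3$ matrices as triples with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$. Take $K_1=\{a=0\}$, $K_2=\{a=b=0\}$, $K_3=1$, and $t_0=(1,0,0)$, $t_1=(0,1,0)$, $t_2=(0,0,1)$. The colour is the position and the sign of the first nonzero coordinate, so there are seven colours.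

Now consider any left $G$-set $Y$ with a colouring $f'$ in the same colours. We single out three rules that such an $f'$ may obey for all $y\in Y$:

* **(P1)** if $f'(y)=\star$, then $f'(ty)=f(t)$ for all $t\in T$;
* **(P2)** if $K_i/K_{i+1}$ is infinite cyclic, $\varepsilon=\pm1$ and $f'(y)=(i,\varepsilon)$, then $f'(t_i^{\varepsilon}y)=(i,\varepsilon)$;
* **(P3)** if $f'(y)$ has first entry $i$ and $t\in T_j$ with $j>i$, then $f'(ty)=f'(y)$.

The colouring $f$ of $Y=G$ obeys them. (P1): if $f(y)=\star$ then $y=1$. (P2): $\lambda_i(t_i^\varepsilon y)=\varepsilon+\lambda_i(y)$ has sign $\varepsilon$ if $\lambda_i(y)$ has sign $\varepsilon$. (P3): $t\in K_j\le K_{i+1}$, so $ty\in K_i$ and $ty,y$ have the same image in $K_i/K_{i+1}$.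

In the Heisenberg group these say: an element with $a>0$ keeps its colour under $t_0$, $t_1^{\pm1}$, $t_2^{\pm1}$; one with $a=0<b$ keeps it under $t_1$, $t_2^{\pm1}$; one with $a=b=0<c$ keeps it under $t_2$; and similarly for negative signs. No rule is imposed on the step $t_0^{-1}$ from a point with $a>0$. We do not need one, because every element is $(i,j,k)=t_2^kt_1^jt_0^i$: start at the identity, move with a constant sign in the first coordinate, then in the second, then in the third.

**Lemma 3 (rigidity of $\star$).** Let $Y$ be a left $G$-set and $f'$ a colouring of $Y$, in the same colour set, that obeys (P1)–(P3). If $f'(y)=\star$, then $f'(gy)=f(g)$ for all $g\in G$. In particular the stabilizer of $y$ in $G$ is trivial.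

*Proof.*

**Step 1.** *We write each $g$ as a path to which the rules apply.* We claim $g=\tau_{r-1}\cdots\tau_1\tau_0$, where $\tau_i$ is a power of $t_i$ if the $i$-th factor is infinite, and $\tau_i\in T_i\cup\{1\}$ if it is finite. Choose $\tau_0$ of this kind with $K_1g=K_1\tau_0$. Then $g\tau_0^{-1}\in K_1$; choose $\tau_1$ with $K_2g\tau_0^{-1}=K_2\tau_1$, and continue. After $r$ choices the remaining element lies in $K_r=1$.

**Step 2.** *We compute $f(g)$.* If all $\tau_i=1$, then $g=1$ and $f'(gy)=\star=f(1)$. Otherwise let $i$ be minimal with $\tau_i\ne1$. Then $g=\tau_{r-1}\cdots\tau_i$, and all factors except $\tau_i$ lie in $K_{i+1}\trianglelefteq K_i$. So $g\in K_i$ has the same image in $K_i/K_{i+1}$ as $\tau_i$. This image is nontrivial: $\tau_i$ is a nonzero power of $t_i$, or a representative of a nontrivial coset. Hence $f(g)=f(\tau_i)$, a colour with first entry $i$.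

**Step 3.** *We follow the path from $y$.* If the $i$-th factor is finite, then $\tau_i\in T_i$ and (P1) gives $f'(\tau_iy)=f(\tau_i)$. If it is infinite, write $\tau_i=t_i^{\varepsilon k}$ with $k\ge1$, $\varepsilon=\pm1$. By (P1), $f'(t_i^\varepsilon y)=f(t_i^{\varepsilon})=(i,\varepsilon)$, and (P2), used $k-1$ times, gives $f'(\tau_iy)=(i,\varepsilon)=f(\tau_i)$. Each later $\tau_j$, $j>i$, is a product of elements of $T_j$, so by (P3) applying $\tau_{i+1},\dots,\tau_{r-1}$ does not change the colour. Hence $f'(gy)=f(\tau_i)=f(g)$.

**Step 4.** *The stabilizer.* If $gy=y$, then $f(g)=f'(gy)=f'(y)=\star$, so $g=1$. $\square$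

This settles the troublesome pair of Section 2. Suppose $Con(\mathbb Z^2)\subseteq Con(\mathbb Z)$, and let $\varphi:F_2\to\mathbb Z^2$ be the natural map. Lemma 2 carries $f$ and the rules (P1)–(P3), which involve only finitely many words, to a colouring of $\mathbb Z$ with some $\psi:F_2\to\mathbb Z$. As $\mathbb Z$ is abelian, $\mathbb Z^2=F_2/[F_2,F_2]$ acts on $Y=\mathbb Z$ by translations through $\psi$. Lemma 3 makes the stabilizer of some point trivial, so $\mathbb Z^2$ embeds in $\mathbb Z$, which is absurd.

## 5. Making $G$ act on a quotient of $H$

In that argument we used that $\mathbb Z^2$ acts on $H=\mathbb Z$. In general $F_n$ acts on $H$ through $\psi$, but $G$ does not: the relations of $G$ need not hold in $H$, and two words for the same $g$ may move $y$ to different points. With $N=\ker\varphi$, the group $G=F_n/N$ does act on $H/\psi(N)$. So we need $f'$ to be constant on the cosets of $\psi(N)$, and we must arrange this *before* we know $\psi$.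

The obvious attempt is to take finitely many relators $r$ whose normal closure is $N$ and to impose $f'(\psi(r)y)=f'(y)$ for all $y$. It falls short: invariance under left multiplication by an element does not give invariance under its conjugates. In $S_3$, with $h=(1\,2)$, the colouring $y\mapsto\langle h\rangle y$ by right cosets is invariant under left multiplication by $h$ and takes three values, although the normal closure of $h$ is $S_3$. What suffices is a finite $W\subset N$ such that $\psi(W)$ generates $\psi(N)$ *as a subgroup*, whichever $\psi$ we are given.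

**Proposition 4.** Let $G$ be polycyclic-by-finite and $H$ finitely generated, with $Con(G)\subseteq Con(H)$. Let $\varphi:F_n\to G$ be an epimorphism with kernel $N$. Suppose there is a finite set $W\subset N$ such that for every epimorphism $\psi:F_n\to H$ the subgroup $\psi(N)$ is generated by $\psi(W)$. Then there is an epimorphism $\psi:F_n\to H$ with $\ker\psi\subseteq\ker\varphi$. That is, there are a generating sequence $(h_i)$ of $H$ and an epimorphism $\theta:H\to G$ with $\theta(h_i)=\varphi(x_i)$.

*Proof.*

**Step 1.** *We transfer the colouring of Section 4 with its rules.* Take $f,T$ as there. For each $t\in T$ choose $\hat t\in F_n$ with $\varphi(\hat t)=t$; let $\hat T$ be the set of these words and $U=\{1\}\cup\hat T\cup W$. By (P1)–(P3) for $f$ on $G$, and since $\varphi(w)=1$ for $w\in W$, every $U$-pattern $p$ of $f$ satisfies: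

* if $p(1)=\star$, then $p(\hat t)=f(t)$ for all $t\in T$;
* if $p(1)=(i,\varepsilon)$ with infinite $i$-th factor, then $p(\hat t)=(i,\varepsilon)$ for $t=t_i^\varepsilon$;
* if $p(1)$ has first entry $i$ and $t\in T_j$, $j>i$, then $p(\hat t)=p(1)$;
* $p(w)=p(1)$ for all $w\in W$.

Also some pattern has $p(1)=\star$. Lemma 2 gives $\psi:F_n\to H$ and $f':H\to A$ whose $U$-patterns have all these properties.

**Step 2.** *We make $f'$ a colouring of $H/\psi(N)$.* By the last property, $f'(\psi(w)y)=f'(y)$ for all $y\in H$, $w\in W$. The set
$$\{k\in H: f'(ky)=f'(y)\ \text{for all }y\in H\}$$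
is a subgroup of $H$ and contains $\psi(W)$, so it contains $M:=\psi(N)$. Since $\psi$ is onto, $M$ is normal in $H$. So $f'$ is constant on the cosets $My=yM$ and induces a colouring $\bar f'$ of $Y=H/M$.

**Step 3.** *We let $G$ act on $Y$ and check the rules.* $F_n$ acts on $Y$ by $w\cdot yM=\psi(w)yM$. If $w\in N$, then $\psi(w)y=y\cdot y^{-1}\psi(w)y\in yM$, so $N$ acts trivially. Hence $Y$ is a $G$-set with $\varphi(w)\cdot yM=\psi(w)yM$. For $t\in T$ this gives $\bar f'(t\cdot yM)=f'(\psi(\hat t)y)$. So the first three properties of Step 1, read for $f'$, are exactly (P1)–(P3) for $\bar f'$ on $Y$.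

**Step 4.** *We conclude from rigidity.* Some $y_0\in H$ has $f'(y_0)=\star$. By Lemma 3 the stabilizer of $y_0M$ in $G$ is trivial. If $\psi(w)=1$, then $\varphi(w)\cdot y_0M=\psi(w)y_0M=y_0M$, so $\varphi(w)=1$. Thus $\ker\psi\subseteq\ker\varphi$, and $\psi(w)\mapsto\varphi(w)$ is a well-defined epimorphism $\theta:H\to G$ that sends $h_i=\psi(x_i)$ to $\varphi(x_i)$. $\square$

## 6. Nilpotent groups: the finite set $W$ and the proof of Theorem A

**Example.** Let $G=\mathbb Z^2$, with natural map $\varphi:F_2\to\mathbb Z^2$, and let $H$ have class $\le2$. Then $N=\gamma_2(F_2)$. Modulo $\gamma_3(F_2)$ the commutator $[x_1,x_2]$ is central and generates $N$, so $N=\langle[x_1,x_2]\rangle\gamma_3(F_2)$. Every $\psi:F_2\to H$ kills $\gamma_3(F_2)$, so $\psi(N)$ is generated by $\psi([x_1,x_2])$ alone, and $W=\{[x_1,x_2]\}$ works. The general case is the same.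

**Lemma 5 (mutual epimorphisms).** If all subgroups of $H$ are finitely generated and there are epimorphisms $\theta:H\to G$ and $\theta':G\to H$, then $\theta$ is an isomorphism.

*Proof.* Let $\alpha=\theta'\theta$, a surjective endomorphism of $H$. Suppose $1\ne z\in\ker\alpha$. For each $k$, as $\alpha^k$ is onto, $z=\alpha^k(z_k)$ for some $z_k$, and then $z_k\in\ker\alpha^{k+1}\setminus\ker\alpha^k$. So $\ker\alpha<\ker\alpha^2<\cdots$ is strictly increasing. Its union is a finitely generated subgroup, hence equal to some $\ker\alpha^k$, a contradiction. So $\alpha$ is injective, and therefore so is $\theta$. $\square$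

**Proof of Theorem A.** Let $G\approx H$ be finitely generated nilpotent, both of class $\le c$.

**Step 1.** *We find $W$.* Let $\varphi:F_n\to G$ be any epimorphism and $N=\ker\varphi$. Then $N\supseteq\gamma_{c+1}(F_n)$, since $\gamma_{c+1}(G)=1$. The group $F_n/\gamma_{c+1}(F_n)$ is finitely generated nilpotent, so its subgroup $N/\gamma_{c+1}(F_n)$ is finitely generated. Hence there is a finite $W\subset N$ with
$$N=\langle W\rangle\,\gamma_{c+1}(F_n).$$

**Step 2.** *We check that $W$ works for every $\psi$.* For every epimorphism $\psi:F_n\to H$ we have $\psi(\gamma_{c+1}(F_n))=\gamma_{c+1}(H)=1$, so $\psi(N)=\langle\psi(W)\rangle$.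

**Step 3.** *We get maps both ways.* Proposition 4 gives an epimorphism $\theta:H\to G$. The hypotheses are symmetric in $G$ and $H$, so there is also an epimorphism $\theta':G\to H$. All subgroups of $H$ are finitely generated, and Lemma 5 gives $G\cong H$. $\blacksquare$

## 7. Normal closures in polycyclic-by-finite groups, uniformly in the generators

For polycyclic-by-finite $G$ and $H$, everything up to Proposition 4 is in place. The set $W$ is not: there is no $\gamma_{c+1}(F_n)$ that every $\psi$ kills. But $N$ is the normal closure of finitely many relators, so $\psi(N)$ is the normal closure of their images. We need finitely many conjugates of these images to generate it, with conjugators of length bounded independently of $\psi$.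

**Lemma 6.** Let $H$ be polycyclic-by-finite and $n\ge1$. There is $\rho=\rho(H,n)$ such that for every epimorphism $\psi:F_n\to H$ and every $X\subseteq H$, the normal closure $M$ of $X$ in $H$ is generated by $\{\psi(u)x\psi(u)^{-1}:x\in X,\ |u|\le\rho\}$.

*Proof.*

**Step 1.** *We choose a series on whose factors the conjugation action is nearly commutative.* By a theorem of Mal'cev (D. Robinson, *A Course in the Theory of Groups*, 15.1.6; D. Segal, *Polycyclic Groups*, Ch. 2), $H$ has a normal subgroup $H^0$ of finite index $e$ with $P:=[H^0,H^0]$ nilpotent. Consider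
$$H=A_0\ge A_1=H^0\ge A_2=P=\gamma_1(P)\ge A_3=\gamma_2(P)\ge\dots\ge A_s=1.$$
All terms are normal in $H$, since $P$ and the $\gamma_i(P)$ are characteristic in $H^0$. For $j\ge1$ the factor $A_j/A_{j+1}$ is abelian, and it is finitely generated because all subgroups of $H$ are. The group $H^0$ acts on it by conjugation through an abelian group: trivially if $j=1$, and through $H^0/P$ if $j\ge2$, since $[\gamma_i(P),P]=\gamma_{i+1}(P)$.

**Step 2.** *We set up the induction.* Given $\psi$ and $X$, let
$$M_R=\langle\psi(u)x\psi(u)^{-1}:x\in X,\ |u|\le R\rangle .$$
These subgroups increase with $R$, lie in $M$, and satisfy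
$$\psi(u)M_R\psi(u)^{-1}\subseteq M_{R+|u|}. \qquad (3)$$
We find $R_1,\dots,R_s$, independent of $\psi$ and $X$, with $M_{R_j}A_j=MA_j$. Then $\rho=R_s$ works, as $A_s=1$.

**Step 3.** *The case $j=1$: a finite quotient.* In a strictly increasing chain of subgroups of $H/A_1$ the orders at least double at each step, so a chain with $q$ terms has $2^{q-1}\le e$, hence $q\le e$. The $e+1$ subgroups $M_0A_1\le M_1A_1\le\dots\le M_eA_1$ therefore include consecutive equal ones, $M_RA_1=M_{R+1}A_1$ with $R<e$. By (3), conjugation by any $\psi(x_i)^{\pm1}$ maps $M_RA_1$ into $M_{R+1}A_1=M_RA_1$. So $M_RA_1$ is normal in $H$. It contains $X$, so it contains $M$, and $M_RA_1=MA_1$. Hence $R_1=e$ works.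

Now let $j\ge1$ and suppose $R=R_j$ is found. We work in $\bar H=H/A_{j+1}$, with bars for images. Put $A=A_j/A_{j+1}$, generated by $D\ge1$ elements. $F_n$ acts on $A$ by $u\cdot b=\psi(u)b\psi(u)^{-1}$, where $\psi(u)$ stands for its image in $\bar H$.

**Step 4.** *We bound conjugators inside $A$. Claim: there is $k=k(n,e,D)$ such that for every subset $B\subseteq A$ the subgroup generated by all $u\cdot b$ ($b\in B$, $u\in F_n$) is already generated by those with $|u|\le k$.* The subgroup $F^0=\psi^{-1}(H^0)$ has index $e$ in $F_n$. Join the right coset $F^0u$ to $F^0us$ for each letter $s$. This graph is connected with $e$ vertices, so each coset is reached from $F^0$ along a path of length $\le e-1$. So there is a transversal of words $\tau$ with $|\tau|\le e-1$, $F_n=\bigcup F^0\tau$, and with $1$ representing $F^0$.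

Next, $F^0$ is generated by the $ne$ Schreier generators $\tau x_i\tau'^{-1}$, where $\tau'$ represents $F^0\tau x_i$. Indeed, if $u=s_1\cdots s_l\in F^0$ with letters $s_q$, and $\tau_q$ represents $F^0s_1\cdots s_q$, then $\tau_0=\tau_l=1$ and $u=\prod_{q=1}^l\tau_{q-1}s_q\tau_q^{-1}$. Each factor with $s_q=x_i$ is a Schreier generator; each factor with $s_q=x_i^{-1}$ is the inverse of the Schreier generator $\tau_qx_i\tau_{q-1}^{-1}$. Let $\sigma_1,\dots,\sigma_m$, $m=2ne$, list the Schreier generators and their inverses. They have length $\le2(e-1)+1=2e-1$ and generate $F^0$ as a monoid.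

By Step 1 the $\sigma_l$ act on $A$ by commuting automorphisms. Write any $u\in F_n$ as $u=\sigma\tau$ with $\sigma\in F^0$. Then for $b\in B$
$$u\cdot b=\sigma_1^{k_1}\cdots\sigma_m^{k_m}(\tau\cdot b)\quad\text{with all }k_l\ge0 .$$
By the Cayley–Hamilton theorem for endomorphisms of a $D$-generated $\mathbb Z$-module, each $\sigma_l$ satisfies in $\operatorname{End}(A)$ a monic integer polynomial of degree $D$. So $\sigma_l^{k_l}$ is an integer combination of $1,\sigma_l,\dots,\sigma_l^{D-1}$, and $u\cdot b$ lies in the $\mathbb Z$-span of the elements
$$\sigma_1^{j_1}\cdots\sigma_m^{j_m}\tau\cdot b,\quad 0\le j_l<D .$$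
The words $\sigma_1^{j_1}\cdots\sigma_m^{j_m}\tau$ have length at most $k:=mD(2e-1)+e$. This proves the claim. The transversal depends on $\psi$, but $k$ does not.

**Step 5.** *The step from $j$ to $j+1$.* Let $L=\bar M_R$ and $B=\bar M_{R+1}\cap A$, and let $B'$ be the subgroup generated by all $u\cdot b$ with $b\in B$, $|u|\le k$. By the claim, $B'$ is generated by all conjugates of $B$ in $\bar H$, so it is normal in $\bar H$. By (3), $B'\subseteq\bar M_{R+1+k}$.

We show $\bar M_{R+1}\subseteq LB'$. Since $M_RA_j=MA_j$, we have $\bar M_{R+1}\subseteq\bar M\subseteq LA$. So each $v\in\bar M_{R+1}$ is $v=\ell a$ with $\ell\in L$, $a\in A$. As $L\subseteq\bar M_{R+1}$, the element $a=\ell^{-1}v$ lies in $\bar M_{R+1}\cap A=B\subseteq B'$.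

Now $LB'$ is a subgroup, since $B'$ is normal. For each letter $s$, (3) gives $\psi(s)L\psi(s)^{-1}\subseteq\bar M_{R+1}\subseteq LB'$, so $LB'$ is normal in $\bar H$. It contains $\bar X$. Hence
$$\bar M\subseteq LB'\subseteq\bar M_{R+1+k},$$
that is, $MA_{j+1}=M_{R+1+k}A_{j+1}$. So $R_{j+1}=R_j+1+k$ works. The number $k$ depends only on $n$, $e$ and $D$, hence on $H$, $n$ and $j$. $\square$

**Proof of Theorem B(1).** *"If".* Every element of $Con(G)$ is some $Con(\mathfrak g,\mathcal E)$. With $\mathfrak h$ and $\theta$ as in the condition, Lemma 1 gives $Con(\mathfrak g,\mathcal E)=Con(\mathfrak h,\theta^{-1}\mathcal E)\in Con(H)$.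

*"Only if".* The aim is to supply $W$ for Proposition 4. Let $\varphi:F_n\to G$ correspond to $(g_1,\dots,g_n)$; adding a trivial generator if $n=0$ and dropping its lift afterwards is not needed, as we take $n\ge1$ throughout. Since $G$ is finitely presented, $N=\ker\varphi$ is the normal closure of a finite set $\{r_1,\dots,r_q\}$. Put
$$W=\{ur_ju^{-1}:1\le j\le q,\ |u|\le\rho(H,n)\}\subset N .$$
For any epimorphism $\psi:F_n\to H$, the subgroup $\psi(N)$ is the normal closure of $\{\psi(r_1),\dots,\psi(r_q)\}$ in $H$, and Lemma 6 says that it is generated by $\psi(W)$. Proposition 4 gives $(h_i)$ and $\theta$ with $\theta(h_i)=g_i$.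

*Last statement.* If $G\approx H$, then each of $G,H$ maps onto the other, and all their subgroups are finitely generated, so $G\cong H$ by Lemma 5. The converse is Lemma 1 applied to an isomorphism and its inverse. $\blacksquare$

## 8. Virtually nilpotent against arbitrary: finitely many inequalities at a time

In Theorem B(2) nothing is assumed about $H$, so we first show that $H$ is virtually nilpotent. Here the batchwise method that was too weak in Section 2 is enough, because only finitely many words matter.

**Lemma 7.** For $d\ge1$, if a finitely generated group has a nilpotent subgroup of index $\le d$, then it is polycyclic-by-finite.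

*Proof.* The intersection of the conjugates of that subgroup is a normal nilpotent subgroup of finite index. It is finitely generated, as a subgroup of finite index in a finitely generated group, and hence polycyclic. $\square$

**Lemma 8.** Suppose $Con(H)\subseteq Con(G)$, $\psi:F_n\to H$ is an epimorphism, and $W\subset F_n$ is finite with $\psi(w)\ne1$ for all $w\in W$. Then there is an epimorphism $\varphi:F_n\to G$ with $\varphi(w)\ne1$ for all $w\in W$.

*Proof.* Join $x$ to $\psi(w)x$ for all $x\in H$, $w\in W$. This graph on the countable set $H$ has no loops, and each vertex has at most $2|W|$ neighbours, namely $\psi(w)^{\pm1}x$. Run through the vertices in some order and give each one a colour, out of $2|W|+1$, not yet used on its neighbours. This gives a finite colouring $f$ of $H$ with $f(\psi(w)x)\ne f(x)$ for all $x\in H$, $w\in W$. Apply Lemma 2 with the roles of $G$ and $H$ exchanged and $U=\{1\}\cup W$: there are $\varphi:F_n\to G$ and a colouring $f'$ of $G$ with $f'(\varphi(w)y)\ne f'(y)$ for all $y\in G$, $w\in W$. So $\varphi(w)\ne1$. $\square$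

**Proof of Theorem B(2).** Let $G$ have a subgroup $S$ of index $\le d$ that is nilpotent of class $\le c$.

**Step 1.** *We show that $H$ has such a subgroup too, with the same $d$ and $c$.* Suppose not. Let $\psi:F_n\to H$ be an epimorphism and $L_1,\dots,L_p$ the finitely many subgroups of $F_n$ of index $\le d$. Each $\psi(L_j)$ has index $\le d$ in $H$, so it is not nilpotent of class $\le c$. Since $\gamma_{c+1}(\psi(L_j))=\psi(\gamma_{c+1}(L_j))$, there is $w_j\in\gamma_{c+1}(L_j)$ with $\psi(w_j)\ne1$. As $Con(H)\subseteq Con(G)$, Lemma 8 gives an epimorphism $\varphi:F_n\to G$ with $\varphi(w_j)\ne1$ for all $j$. But $\varphi^{-1}(S)$ has index $\le d$ in $F_n$, so it is some $L_j$, and $\varphi(w_j)\in\gamma_{c+1}(S)=1$. This is a contradiction.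

**Step 2.** *We reduce to B(1).* By Lemma 7 both $G$ and $H$ are polycyclic-by-finite, and B(1) gives $G\cong H$. $\blacksquare$

By Gromov's theorem, the finitely generated virtually nilpotent groups are those of polynomial growth, so B(2) holds for every $G$ of polynomial growth.

## 9. Two equivalent soluble groups that are not isomorphic

For Theorem B(3) we look for two groups that map onto each other, with generators that lift, and that are still not isomorphic. By Lemma 5 such groups must have subgroups that are not finitely generated; we use a large centre.

**Step 1.** *We build a group $\Gamma$ with a big centre inside its derived subgroup.* Let $\Lambda=\mathbb Z[t,t^{-1}]$, let $e_{ij}(a)$ denote elementary matrices in $GL_3(\Lambda)$, let $Q$ be the group of upper unitriangular $3\times3$ matrices over $\Lambda$, $\delta=\operatorname{diag}(1,t,1)$, and $\Gamma=Q\langle\delta\rangle$. Then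
$$\delta e_{12}(a)\delta^{-1}=e_{12}(t^{-1}a),\qquad \delta e_{23}(b)\delta^{-1}=e_{23}(tb),\qquad [e_{12}(a),e_{23}(b)]=e_{13}(ab).$$
Conjugating $e_{12}(1)$ and $e_{23}(1)$ by powers of $\delta$ gives all $e_{12}(t^i)$, $e_{23}(t^i)$, hence $e_{12}(\Lambda)$ and $e_{23}(\Lambda)$, and commutators then give $e_{13}(\Lambda)$. So $\Gamma$ is generated by $\delta,e_{12}(1),e_{23}(1)$. The subgroup $C=e_{13}(\Lambda)\cong\Lambda$ commutes with $Q$ and with $\delta$, so it is central, and it lies in $[\Gamma,\Gamma]$.

**Step 2.** *We find the centre of every quotient $\Gamma/K$, $K\le C$.* We have $\Gamma/C\cong\Lambda^2\rtimes\langle\delta\rangle$ with $\delta$ acting by $(a,b)\mapsto(t^{-1}a,tb)$. This is metabelian, so each $\Gamma/K$ is centre-by-metabelian and soluble. The group $\Gamma/C$ has trivial centre: if $v\delta^k$ is central with $v=(a,b)$, commuting with $\delta$ gives $(t^{-1}a,tb)=(a,b)$, so $v=0$ because $\Lambda$ is a domain. Then commuting with $(1,0)$ gives $t^{-k}=1$, so $k=0$. The image of $Z(\Gamma/K)$ in $\Gamma/C$ is central, hence trivial, so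
$$Z(\Gamma/K)=C/K .$$

**Step 3.** *We choose two subgroups of $C$ that interlace under an automorphism.* Conjugation by $\operatorname{diag}(t,1,1)$ fixes $\delta$ and each $e_{23}(b)$, and maps $e_{12}(a)\mapsto e_{12}(ta)$, $e_{13}(a)\mapsto e_{13}(ta)$. So it is an automorphism $\alpha$ of $\Gamma$ that acts on $C\cong\Lambda$ as multiplication by $t$. Let $K_1,K_2\le C\cong\Lambda$ be the subgroups with bases
$$K_1:\ t^i\,(i<0),\ 4t^i\,(i\ge0);\qquad K_2:\ t^i\,(i<0),\ 2t^0,\ 4t^i\,(i>0).$$
Then $\alpha(K_1)$ has basis $t^i\,(i\le0)$, $4t^i\,(i>0)$, and
$$K_1\le K_2\le\alpha(K_1).$$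
So there are epimorphisms
$$\Gamma/K_1\to\Gamma/K_2\to\Gamma/\alpha(K_1)\cong\Gamma/K_1,$$
the isomorphism being induced by $\alpha$. The kernels of the two arrows lie in the images of $C$, so they are central and contained in the derived subgroups.

**Step 4.** *We show that generating sequences lift along these maps.* Let $\theta:H\to G$ be one of them, $(g_i)$ a generating sequence of $G$, $h_i\in H$ any lifts, and $L=\langle h_i\rangle$. Then $L\ker\theta=H$. As $\ker\theta$ is central, $L$ is normal in $H$, and $H/L$ is a quotient of $\ker\theta$, hence abelian. So $L\supseteq[H,H]\supseteq\ker\theta$, and therefore $L=H$.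

**Step 5.** *We conclude that the two groups are equivalent.* By Step 4 and Lemma 1, $Con(G)\subseteq Con(H)$ for each of the two maps $\theta:H\to G$. Thus $Con(\Gamma/K_2)\subseteq Con(\Gamma/K_1)$ and
$$Con(\Gamma/K_1)=Con(\Gamma/\alpha(K_1))\subseteq Con(\Gamma/K_2).$$
So $\Gamma/K_1\approx\Gamma/K_2$.

**Step 6.** *We tell the groups apart by their centres.* By Step 2 these are
$$C/K_1\cong\bigoplus_{\mathbb N}\mathbb Z/4,\qquad C/K_2\cong\mathbb Z/2\oplus\bigoplus_{\mathbb N}\mathbb Z/4 .$$
In the first, an element killed by $2$ has all coordinates in $2(\mathbb Z/4)$, so it is divisible by $2$. In the second, the generator of the summand $\mathbb Z/2$ is killed by $2$, but it is not divisible by $2$, since every element $2z$ has coordinate $0$ there. So the centres are not isomorphic, and $\Gamma/K_1\not\cong\Gamma/K_2$. $\blacksquare$
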